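\title{Strongly self-absorbing actions of $\mathbb{T}$ and $SU(2)$ with nonzero equivariant $K_1$}

\begin{abstract}
Let $G$ be the circle group or $SU(2)$, with representation ring $R$. For any two nonzero representations of $G$ whose classes $w_0,w_1\in R$ are coprime, we construct a unital simple nuclear strongly self-absorbing $G$-$\mathrm{C}^*$-algebra $D$ in the equivariant bootstrap category with $K_0^G(D)=R$ and $K_1^G(D)\cong R[\frac{1}{w_0w_1}]/(R[\frac{1}{w_0}]+R[\frac{1}{w_1}])$. For suitable representations this module is nonzero, so $K_1^G$ of a strongly self-absorbing $G$-algebra in the bootstrap category need not vanish. The $K$-theory comes from an equivariant dimension-drop algebra. Strong self-absorption comes from a theorem that turns homotopies of embeddings into approximate unitary equivalences by invariant unitaries, after tensoring with an equivariant form of $\mathcal{O}_\infty$.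
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, $G$ is the circle group $\mathbb{T}$ or the group $SU(2)$, and $R=R(G)$ is its representation ring. Thus $R(\mathbb{T})=\mathbb{Z}[t,t^{-1}]$, where $t$ is the class of the standard character $\chi$, and $R(SU(2))=\mathbb{Z}[t]$, where $t$ is the class of the fundamental representation on $\mathbb{C}^2$. Both rings are unique factorization domains and free as $\mathbb{Z}$-modules. A \emph{representation} is a finite-dimensional unitary representation of $G$. A \emph{$G$-algebra} is a separable $\mathrm{C}^*$-algebra with a point-norm continuous action $(g,a)\mapsto g\cdot a$ of $G$ by automorphisms, and $B^G$ is the fixed-point algebra of $B$. The symbol $\otimes$ denotes the minimal tensor product with the diagonal action.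

\begin{definition}\label{def:ssa}
Two homomorphisms $\varphi,\psi\colon M\to B$ into a unital $G$-algebra are \emph{approximately $G$-unitarily equivalent} if for every finite set $F\subset M$ and every $\varepsilon>0$ there is a unitary $u\in B^G$ with $\|u\varphi(a)u^*-\psi(a)\|<\varepsilon$ for $a\in F$. A unital $G$-algebra $D$ is \emph{strongly self-absorbing} (in Szab\'o's sense) if the first-factor embedding $\iota_1\colon D\to D\otimes D$, $d\mapsto d\otimes 1$, is approximately $G$-unitarily equivalent to an equivariant isomorphism.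
\end{definition}

Such a $D$ is an idempotent for the tensor product, $D\cong D\otimes D$, and the isomorphism cannot be told apart from $\iota_1$ by any invariant that ignores conjugation by invariant unitaries and passes to limits. Equivariant $K$-theory $K_*=K_*^G$, a $\mathbb{Z}/2$-graded $R$-module, is such an invariant. It is most informative on the \emph{equivariant bootstrap category} $\mathcal{B}_G$: the smallest full subcategory of the equivariant Kasparov category $KK^G$ that contains $\mathbb{C}$ with the trivial action and is closed under $KK^G$-equivalence, suspensions, mapping cones (exact triangles) and countable direct sums. On $\mathcal{B}_G$ a morphism is invertible as soon as it is bijective on $K_*$ (Lemma~\ref{lem:detect}).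

Let $D\in\mathcal{B}_G$ be strongly self-absorbing, let $\nu\colon\mathbb{C}\to D$ be the unit map and $C_\nu$ its mapping cone. The following facts are known.
\begin{enumerate}
\item[(i)] $K_1(D)$ is torsion as a $\mathbb{Z}$-module.
\item[(ii)] Unless $K_*(D)$ is trivial, $\nu_*\colon R\to K_0(D)$ is injective and $K_0(C_\nu)\cong K_1(D)$.
\item[(iii)] $\operatorname{Tor}_1^R(K_*(D),K_*(D))=0$.
\item[(iv)] There is an exact sequence
\[
0\to\operatorname{Tor}_2^R(K_*(D),K_{*-1}(D))\to K_*(D)\otimes_R K_*(D)\to K_*(D\otimes D)\to 0 .
\]
\end{enumerate}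
The problem, which comes from the work of Izumi and Ohara~\cite{IO}, is the following.
\begin{quote}
\emph{Is $K_1^G(D)=0$ for every strongly self-absorbing $G$-algebra $D$ in $\mathcal{B}_G$?}
\end{quote}

The first examples suggest a positive answer. The algebra $\mathbb{C}$ has $K_0=R$ and $K_1=0$. For a nonzero representation $V$ with class $w$, the infinite tensor power $\operatorname{End}(V)^{\otimes\infty}$ is strongly self-absorbing (Example~\ref{ex:uhf}) with $K_0=R[\frac1w]$ and $K_1=0$ (Lemma~\ref{lem:uhf}). There is also a structural reason.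

\begin{proposition}\label{prop:guess}
Let $D$ be a strongly self-absorbing $G$-algebra. If the exterior product $K_*(D)\otimes_R K_*(D)\to K_*(D\otimes D)$ is injective, then $K_1(D)=0$.
\end{proposition}

\begin{proof}
Approximately $G$-unitarily equivalent equivariant homomorphisms induce the same map on $K_*$ (fact (K2) in Section~\ref{sec:background}), so $\iota_{1*}$ is bijective. The second-factor embedding $\iota_2$ is $\iota_1$ followed by the flip, so $\iota_{2*}$ is bijective too. Given $\xi\in K_1(D)$, choose $\eta\in K_1(D)$ with $\iota_{1*}(\eta)=\iota_{2*}(\xi)$. These two classes are the exterior products of $\eta\otimes[1]\in K_1\otimes_R K_0$ and of $[1]\otimes\xi\in K_0\otimes_R K_1$. By injectivity the two tensors are equal; they lie in different direct summands, so both vanish. Hence $\iota_{2*}(\xi)=0$ and $\xi=0$.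
\end{proof}

For the trivial group the ring is $\mathbb{Z}$, the K\"unneth theorem makes the exterior product injective on the bootstrap category, and the same argument gives $K_1(D)=0$. For our groups, fact (iv) leaves room for a $\operatorname{Tor}_2$ term. Over $\mathbb{Z}$ this functor vanishes identically; over $R$ it does not. For instance, the Koszul complex of the pair $(2,t)$ gives $\operatorname{Tor}_2^{\mathbb{Z}[t]}(\mathbb{F}_2,\mathbb{F}_2)\cong\mathbb{F}_2$ for $\mathbb{F}_2=\mathbb{Z}[t]/(2,t)$. We show that pairs such as $(2,t)$ produce counterexamples. Two nonzero elements of $R$ are \emph{coprime} if they have no common prime factor.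

\begin{theorem}\label{thm:main}
Let $V_0,V_1\ne0$ be representations of $G$ whose classes $w_0,w_1\in R$ are coprime. There is a unital simple nuclear strongly self-absorbing $G$-algebra $D\in\mathcal{B}_G$ such that $K_0^G(D)=R$, generated by the class of the unit, and
\[
K_1^G(D)\cong R[\tfrac1{w_0w_1}]\big/\big(R[\tfrac1{w_0}]+R[\tfrac1{w_1}]\big).
\]
\end{theorem}

\begin{corollary}\label{cor:main}
For $G=\mathbb{T}$ and for $G=SU(2)$ there is a strongly self-absorbing $G$-algebra $D\in\mathcal{B}_G$ with $K_1^G(D)\ne0$. One may take $V_0=\mathbb{C}^2$ with the trivial action, and $V_1=\mathbb{C}\oplus\chi$ for $G=\mathbb{T}$, respectively $V_1$ the fundamental representation for $G=SU(2)$.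
\end{corollary}

The proof does not use the facts (i)--(iv). Section~\ref{sec:algebra} studies the module in Theorem~\ref{thm:main} and derives the corollary. After the background in Section~\ref{sec:background}, Section~\ref{sec:A} builds a dimension-drop algebra $A$ that has the required $K$-theory and is self-absorbing up to homotopy: its two factor embeddings into $A\otimes A$ are homotopic $KK^G$-equivalences. The remaining task is to replace ``homotopic'' by ``approximately $G$-unitarily equivalent'' without changing the $K$-theory. The tool is an equivariant form $O$ of the Cuntz algebra $\mathcal{O}_\infty$ (Section~\ref{sec:O}), which is invisible in $KK^G$ and converts homotopies of embeddings into simple algebras into approximate unitary equivalences (Section~\ref{sec:H}). Section~\ref{sec:T} gives a criterion for strong self-absorption, and Section~\ref{sec:proof} assembles $D$.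

\section{Coprime but not comaximal}\label{sec:algebra}

All localizations of $R$ are taken inside its field of fractions. For coprime $w_0,w_1\in R$ put
\[
\Lambda=R[\tfrac1{w_0w_1}]\big/\big(R[\tfrac1{w_0}]+R[\tfrac1{w_1}]\big).
\]
This module measures the failure of partial fractions: the class of a fraction with denominator $(w_0w_1)^N$ is zero exactly when the fraction splits into a part with denominator a power of $w_0$ and a part with denominator a power of $w_1$.

\begin{lemma}\label{lem:Lambda}
Let $w_0,w_1\in R$ be coprime.
\begin{enumerate}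
\item[(a)] With the maps $c\mapsto(c,c)$ and $(a,b)\mapsto a-b$, the following sequence is exact:
\begin{equation}\label{eq:cech}
0\to R\to R[\tfrac1{w_0}]\oplus R[\tfrac1{w_1}]\to R[\tfrac1{w_0w_1}]\to\Lambda\to0 .
\end{equation}
\item[(b)] Every element of $\Lambda$ is killed by a power of $w_0$ and by a power of $w_1$. Hence $\Lambda[\frac1w]=0$ for $w\in\{w_0,w_1,w_0w_1\}$.
\item[(c)] $\Lambda=0$ if and only if $w_0R+w_1R=R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Only $R[\frac1{w_0}]\cap R[\frac1{w_1}]=R$ needs an argument. If $a/w_0^N=b/w_1^N$, then $w_0^N$ divides $aw_1^N$, hence $a$, by unique factorization and coprimality.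

(b) We have $w_0^N\cdot c/(w_0w_1)^N\in R[\frac1{w_1}]$ and $w_1^N\cdot c/(w_0w_1)^N\in R[\frac1{w_0}]$.

(c) If $aw_0+bw_1=1$, the $(2N-1)$st power of this identity has the form $a_Nw_0^N+b_Nw_1^N=1$, and $c/(w_0w_1)^N=ca_N/w_1^N+cb_N/w_0^N$. Conversely, suppose $1/(w_0w_1)=a/w_0^N+b/w_1^N$ with $N\ge1$, that is, $(w_0w_1)^{N-1}=aw_1^N+bw_0^N$. Then $w_0^{N-1}$ divides $aw_1^N$ and $w_1^{N-1}$ divides $bw_0^N$, so $a=a'w_0^{N-1}$ and $b=b'w_1^{N-1}$. Canceling $(w_0w_1)^{N-1}$ gives $1=a'w_1+b'w_0$.
\end{proof}

\begin{example}\label{ex:smallest}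
Over $\mathbb{Z}$, coprime elements generate the unit ideal and the analogous module is zero; for the pair $(2,3)$ this starts from $\frac16=\frac12-\frac13$. Now let $R=\mathbb{Z}[t]$, $w_0=2$, $w_1=t$. Then $R[\frac1{2t}]=\mathbb{Z}[\frac12][t,t^{-1}]$, $R[\frac12]=\mathbb{Z}[\frac12][t]$ and $R[\frac1t]=\mathbb{Z}[t,t^{-1}]$. Compare coefficients of $t^k$: for $k\ge0$ the submodule $R[\frac12]$ supplies all of $\mathbb{Z}[\frac12]$, while for $k<0$ only $R[\frac1t]$ contributes, and it supplies $\mathbb{Z}$. Therefore
\[
\Lambda\cong\bigoplus_{k\ge1}\big(\mathbb{Z}[\tfrac12]/\mathbb{Z}\big)\,t^{-k},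
\]
and the class of $\frac1{2t}$ is nonzero. This is $K_1^G(D)$ for the algebra of Corollary~\ref{cor:main} with $G=SU(2)$.
\end{example}

\begin{proof}[Proof of Corollary~\ref{cor:main} from Theorem~\ref{thm:main}]
Here $w_0=2$, and $w_1=1+t$ or $w_1=t$. The element $2$ is prime, because $R/2R$ is $\mathbb{F}_2[t,t^{-1}]$ or $\mathbb{F}_2[t]$, and $w_1\notin2R$. So $w_0$ and $w_1$ are coprime. The dimension is a ring homomorphism $R\to\mathbb{Z}$ that sends both $w_0$ and $w_1$ to $2$, so $w_0R+w_1R\ne R$. By Lemma~\ref{lem:Lambda}(c), $\Lambda\ne0$.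
\end{proof}

The mechanism is visible here: two representations of the same dimension can have coprime classes, which is impossible for the trivial group unless the dimension is $1$.

\section{Background on equivariant $K$- and $KK$-theory}\label{sec:background}

Inner products are linear in the second variable, Haar measure on $G$ is normalized, and $SX=C_0((0,1),X)$. A \emph{$G$-Hilbert $B$-module} is a right Hilbert $B$-module $X$ with a continuous linear action satisfying $g\cdot(xb)=(g\cdot x)(g\cdot b)$ and $\langle g\cdot x,g\cdot y\rangle=g\cdot\langle x,y\rangle$; we write $\mathcal{L}(X)$ and $\mathcal{K}(X)$ for the adjointable and the compact operators. We use the following standard facts.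

\begin{enumerate}
\item[(C1)] A tensor product of injective homomorphisms is injective. A tensor product of simple $\mathrm{C}^*$-algebras is simple, and so is an inductive limit of unital simple algebras along unital maps.
\item[(C2)] Nuclearity passes to extensions, tensor products, countable direct sums and inductive limits. If $M$ is nuclear, $K\subset M$ is compact and $\delta>0$, there are completely positive contractions $\rho\colon M\to M_k$ and $\eta\colon M_k\to M$ with $\|\eta\rho(a)-a\|<\delta$ on $K$.
\item[(K1)] For unital $B$, the group $K_0(B)$ is the Grothendieck group of the modules $e(W\otimes B)$, where $W$ is a representation and $e\in(\operatorname{End}(W)\otimes B)^G$ is a projection, and $R$ acts by $[W']\cdot[X]=[W'\otimes X]$. Further $K_1(B)=K_0(SB)$ and $K_*(B)=KK^G_*(\mathbb{C},B)$ (Green--Julg). The functor $K_*$ commutes with inductive limits, and extensions give natural $R$-linear six-term exact sequences.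
\item[(K2)] Approximately $G$-unitarily equivalent equivariant homomorphisms induce the same map on $K_*$, because close invariant projections are conjugate by an invariant unitary. If $\varphi,\psi$ have orthogonal ranges, then $(\varphi+\psi)_*=\varphi_*+\psi_*$. If $v\in B^G$ is an isometry, then $b\mapsto vbv^*$ induces the identity on $K_*(B)$, because the invariant unitary $\left(\begin{smallmatrix}v&1-vv^*\\0&v^*\end{smallmatrix}\right)$ conjugates $\operatorname{diag}(b,0)$ to $\operatorname{diag}(vbv^*,0)$.
\item[(K3)] $KK^G$ is a triangulated category whose exact triangles are those isomorphic to mapping cone triangles. For fixed $Y$, the functor $X\mapsto X\otimes Y$ preserves exact triangles and countable direct sums, and $X\mapsto KK^G_*(X,Y)$ turns exact triangles into exact sequences and direct sums into products.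
\item[(K4)] A \emph{Cuntz pair} consists of equivariant homomorphisms $\pi_0,\pi_1\colon X\to\mathcal{L}(E)$, with $E$ a countably generated $G$-Hilbert $Y$-module, such that $\pi_0(a)-\pi_1(a)\in\mathcal{K}(E)$ for all $a$. It defines a class $[\pi_0,\pi_1]\in KK^G(X,Y)$, which is additive under direct sums, zero if $\pi_0=\pi_1$, invariant under homotopies (Cuntz pairs on $C([0,1],E)$), and equal to the class of $f$ for the pair $(f,0)$ on $E=Y$. Precomposing with a homomorphism acts on $\pi_0,\pi_1$; postcomposing with $f\colon Y\to Y'$ replaces $E$ by $E\otimes_fY'$ and $\pi_i$ by $\pi_i\otimes1$.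
\end{enumerate}

A full subcategory with the closure properties in the definition of $\mathcal{B}_G$ is called \emph{localizing}. If two vertices of an exact triangle lie in a localizing subcategory, so does the third.

\begin{lemma}\label{lem:ext}
An extension $I\to E\to Z$ of $G$-algebras with $Z$ nuclear gives an exact triangle in $KK^G$.
\end{lemma}

\begin{proof}
By the Choi--Effros theorem the quotient map has a completely positive contractive section $\sigma$. The average $z\mapsto\int_Gg\cdot\sigma(g^{-1}\cdot z)\,dg$ is an equivariant one, and extensions with such a section give exact triangles~\cite[\S2.3]{MN}.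
\end{proof}

\begin{lemma}\label{lem:limit}
Let $X=\varinjlim X_n$ with injective connecting maps, where the $X_n$ ($n\ge1$) are nuclear and lie in $\mathcal{B}_G$. Then $X\in\mathcal{B}_G$.
\end{lemma}

\begin{proof}
Regard $X_n\subset X$ and let $E$ be the algebra of continuous $f\colon[0,\infty]\to X$ with $f(0)=0$ and $f(x)\in X_{\lceil x\rceil}$ for $0<x<\infty$. The endomorphisms $f\mapsto f(\min(\cdot,c))$, $c\in[0,\infty]$, connect $0$ to the identity, so $E\cong0$ in $KK^G$. Evaluation at $\infty$ maps $E$ onto $X$, because its range is closed and contains each $X_n$. Let $T$ be its kernel. Evaluation at the positive integers maps $T$ onto $\bigoplus_nX_n$: given $(a_n)$, put $a_0=0$ and interpolate linearly between $a_{n-1}$ and $a_n$ on $[n-1,n]$, which stays in $X_n$. The kernel is $\bigoplus_nSX_n$. Lemma~\ref{lem:ext}, applied to $\bigoplus_nSX_n\to T\to\bigoplus_nX_n$ and then to $T\to E\to X$, gives $T\in\mathcal{B}_G$ and then $X\in\mathcal{B}_G$.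
\end{proof}

\begin{lemma}\label{lem:detect}
The category $\mathcal{B}_G$ is closed under $\otimes$. An equivariant homomorphism between objects of $\mathcal{B}_G$ that is bijective on $K_*$ is a $KK^G$-equivalence.
\end{lemma}

\begin{proof}
For $Y\in\mathcal{B}_G$ the class of all $X$ with $X\otimes Y\in\mathcal{B}_G$ is localizing by (K3) and contains $\mathbb{C}$. Next let $X\in\mathcal{B}_G$ with $K_*(X)=0$. The class of all $Y$ with $KK_*^G(Y,X)=0$ is localizing and contains $\mathbb{C}$, hence $X$; so $\mathrm{id}_X=0$ and $X\cong0$. Apply this to the mapping cone of the given homomorphism.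
\end{proof}

Localizations of $R$ are realized by infinite tensor powers of matrix algebras.

\begin{lemma}\label{lem:uhf}
Let $V\ne0$ be a representation with class $w$, and let $P_V=\operatorname{End}(V)^{\otimes\infty}$. Then $P_V$ is simple, nuclear and in $\mathcal{B}_G$. Naturally in the $G$-algebra $Y$, we have $K_*(Y\otimes P_V)=K_*(Y)[\frac1w]$, and $y\mapsto y\otimes1$ induces the localization map. In particular $K_0(P_V)=R[\frac1w]$ with unit class $1$, and $K_1(P_V)=0$.
\end{lemma}

\begin{proof}
The space $V$ is an equivariant Morita equivalence between $\operatorname{End}(V)$ and $\mathbb{C}$, so it defines an invertible class $\mathbf{m}\in KK^G(\operatorname{End}(V),\mathbb{C})$, which acts on modules by $X\mapsto X\otimes_{\operatorname{End}(V)}V$. It sends the module $\operatorname{End}(V)$ to $V$, so the unit map of $\operatorname{End}(V)$ followed by $\mathbf{m}$ is $w\in R=KK^G(\mathbb{C},\mathbb{C})$. Put $Y_n=Y\otimes\operatorname{End}(V)^{\otimes n}$. Tensoring with $Y_n$ shows that the inclusion $Y_n\to Y_{n+1}$ followed by the equivalence $\mathrm{id}\otimes\mathbf{m}$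 is multiplication by $w$ on $K_*(Y_n)$. So the system $(K_*(Y_n))_n$ is isomorphic to $K_*(Y)\xrightarrow{w}K_*(Y)\xrightarrow{w}\cdots$, whose limit is $K_*(Y)[\frac1w]$, with $\xi$ at stage $n$ corresponding to $\xi/w^n$. The algebras $\operatorname{End}(V)^{\otimes n}=\operatorname{End}(V^{\otimes n})$ are matrix algebras that are $KK^G$-equivalent to $\mathbb{C}$, so the first claim follows from (C1), (C2) and Lemma~\ref{lem:limit}.
\end{proof}

\section{An equivariant dimension-drop algebra}\label{sec:A}

Fix $V_0,V_1$ as in Theorem~\ref{thm:main}. We want an algebra whose six-term sequence is~\eqref{eq:cech}. The two middle terms are the $K$-theory of $P_0\oplus P_1$ and of $P$, where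
\[
P_i=\operatorname{End}(V_i)^{\otimes\infty},\qquad P=P_0\otimes P_1\cong\operatorname{End}(V_0\otimes V_1)^{\otimes\infty}.
\]
The map $(a,b)\mapsto a-b$ is the boundary map one obtains by joining $P_0$ to $P_1$ by paths in $P$. So let
\[
A=\{h\in C([0,1],P_0\otimes P_1):\ h(0)\in P_0\otimes1,\ h(1)\in1\otimes P_1\},
\]
with $G$ acting pointwise. Evaluation at the endpoints is onto $P_0\oplus P_1$ (interpolate linearly) and gives an extension
\begin{equation}\label{eq:ext}
0\to SP\to A\to P_0\oplus P_1\to0 .
\end{equation}
By (C2) and Lemmas~\ref{lem:ext} and~\ref{lem:uhf}, the unital algebra $A$ is nuclear and lies in $\mathcal{B}_G$.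

\begin{proposition}\label{prop:KA}
We have $K_0(A)=R$, generated by the class of the unit, and $K_1(A)\cong\Lambda$.
\end{proposition}

\begin{proof}
Since $K_0(SP)=K_1(P)=0$ and $K_1(P_0\oplus P_1)=0$, the six-term sequence of~\eqref{eq:ext} reads
\[
0\to K_0(A)\to K_0(P_0)\oplus K_0(P_1)\xrightarrow{\ \partial\ }K_1(SP)\to K_1(A)\to0 .
\]
To compute $\partial$, map~\eqref{eq:ext} into the extension $SP\to C([0,1],P)\to P\oplus P$, whose boundary map has the form $(a,b)\mapsto\alpha a+\beta b$ with $R$-linear $\alpha,\beta\colon K_0(P)\to K_1(SP)$. By naturality, $\alpha$ is the boundary map of $SP\to C_0([0,1),P)\to P$, and it is bijective because the middle algebra is contractible. The classes $(a,a)$ lift to $K_0(C([0,1],P))$ through constant functions, so $\alpha+\beta=0$. Hence $\partial(a,b)=\alpha(j_0a-j_1b)$, where $j_i\colon R[\frac1{w_i}]\to R[\frac1{w_0w_1}]$ is induced by the inclusion $P_i\to P$. Each $j_i$ is $R$-linear and sends $1$ to $1$, so it is the canonical inclusion. Thus the sequence above is~\eqref{eq:cech}, and $[1_A]$ maps to $(1,1)$.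
\end{proof}

Coprimality enters the construction only here, through Lemma~\ref{lem:Lambda}(a). For $V_0=V_1$ the same computation gives $K_0(A)=R[\frac1{w_0}]$ and $K_1(A)=0$.

The next result shows why $A$ is a candidate for self-absorption although $K_1(A)$ may be nonzero: the module $\Lambda$ disappears after tensoring with any of the pieces of which $A$ itself is made.

\begin{proposition}\label{prop:idem}
The embeddings $\iota_1,\iota_2\colon A\to A\otimes A$, $h\mapsto h\otimes1$ and $h\mapsto1\otimes h$, are $KK^G$-equivalences.
\end{proposition}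

\begin{proof}
Let $X$ be $P_0$, $P_1$ or $P$, and let $w$ be $w_0$, $w_1$ or $w_0w_1$ accordingly. By the naturality in Lemma~\ref{lem:uhf}, the map $X\to A\otimes X$, $z\mapsto1\otimes z$, induces the localization at $w$ of the map $K_*(\mathbb{C})\to K_*(A)$ given by the unit. In degree $0$ this map is the identity of $R$, and in degree $1$ it is $0\to\Lambda$, with $\Lambda[\frac1w]=0$ by Lemma~\ref{lem:Lambda}(b). So $K_*(X)\to K_*(A\otimes X)$ is bijective, and therefore so is $K_*(SP)\to K_*(A\otimes SP)$. The maps $z\mapsto1\otimes z$ send~\eqref{eq:ext} to its tensor product with $A$, which is exact since $A$ is nuclear. By the five lemma $\iota_{2*}$ is bijective, and Lemma~\ref{lem:detect} applies. The embedding $\iota_1$ is $\iota_2$ followed by the flip.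
\end{proof}

\begin{proposition}\label{prop:flipA}
The embeddings $\iota_1,\iota_2\colon A\to A\otimes A$ are connected by a point-norm continuous path of unital injective equivariant homomorphisms.
\end{proposition}

\begin{proof}
\emph{Step 1: the fibers.} Let $V\ne0$ be a representation and $f\in\operatorname{End}(V\otimes V)^G$ the flip. Since $(1-f)/2$ is a projection, $f_\mu=\exp(i\pi\mu(1-f)/2)$, $\mu\in[0,1]$, is a path of invariant unitaries from $1$ to $f$. The infinite tensor power of $a\mapsto f_\mu(a\otimes1)f_\mu^*$ is a unital equivariant homomorphism $\lambda_\mu\colon P_V\to P_V\otimes P_V$ with $\lambda_0(a)=a\otimes1$ and $\lambda_1(a)=1\otimes a$. It is injective because $P_V$ is simple, and $\mu\mapsto\lambda_\mu(a)$ is continuous for $a$ in the finite tensor powers, hence for all $a$. Let $\lambda^0,\lambda^1$ be these paths for $P_0,P_1$.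

\emph{Step 2: a description of $A\otimes A$.} For a $\mathrm{C}^*$-algebra $E$,
\begin{equation}\label{eq:AE}
A\otimes E=\{k\in C([0,1],P\otimes E):\ k(0)\in P_0\otimes1\otimes E,\ k(1)\in1\otimes P_1\otimes E\}.
\end{equation}
Indeed, the left side is contained in the right side, contains the kernel $SP\otimes E$ of evaluation at the endpoints, and evaluates onto $(P_0\otimes E)\oplus(P_1\otimes E)$. Write $P\otimes P=P_0\otimes P_1\otimes P_0'\otimes P_1'$, the primes marking the second copy. Say that a leg of an element is \emph{trivial} if the element lies in the tensor product of the other three legs. We claim that $A\otimes A$ contains every $k\in C([0,1]^2,P\otimes P)$ such that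
\begin{equation}\label{eq:legs}
\begin{array}{ll}
P_1\text{ is trivial in }k(0,y), & \quad P_0\text{ is trivial in }k(1,y),\\
P_1'\text{ is trivial in }k(x,0), & \quad P_0'\text{ is trivial in }k(x,1).
\end{array}
\end{equation}
By~\eqref{eq:AE} in the variable $x$ with $E=A$, we need $k(x,\cdot)\in P\otimes A$, $k(0,\cdot)\in P_0\otimes1\otimes A$ and $k(1,\cdot)\in1\otimes P_1\otimes A$. By~\eqref{eq:AE} in the variable $y$, this follows from~\eqref{eq:legs} once we know that an element with two trivial legs, as occurs at the corners, lies in the tensor product of the remaining two legs. Choose a state $\omega$ on a leg and let $\mathbb{E}$ be the map $\omega(\cdot)1$ on that leg tensored with the identity on the others. Its fixed points are the elements in which the leg is trivial. An element fixed by two such maps $\mathbb{E},\mathbb{E}'$ is fixed by $\mathbb{E}\mathbb{E}'$, whose range is the tensor product of the remaining legs.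

\emph{Step 3: the shape of the homotopy.} We must move $h(x)$, in the unprimed legs, to $h(y)$, in the primed legs. We try
\[
\Psi(h)(x,y)=(\lambda^0_{\mu_0}\otimes\lambda^1_{\mu_1})(h(r)),
\]
where $\lambda^0$ maps into $P_0\otimes P_0'$, $\lambda^1$ maps into $P_1\otimes P_1'$, and $r,\mu_0,\mu_1\in[0,1]$ depend on $(x,y)$ and on a time $\tau$. If $r=0$, then $P_1$ and $P_1'$ are both trivial, since $h(0)\in P_0\otimes1$; if $r=1$, then $P_0$ and $P_0'$ are. If $\mu_i=1$, then $P_i$ is trivial, and if $\mu_i=0$, then $P_i'$ is. So~\eqref{eq:legs} holds provided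
\begin{equation}\label{eq:star}
\begin{array}{ll}
x=0:\ \mu_1=1\text{ or }r=0; & \quad x=1:\ \mu_0=1\text{ or }r=1;\\
y=0:\ \mu_1=0\text{ or }r=0; & \quad y=1:\ \mu_0=0\text{ or }r=1.
\end{array}
\end{equation}
While $r$ moves from $x$ to $y$, it takes values other than $0$ on the edges $x=0$ and $y=0$. During that time $\mu_1$ must be $1$ on the first edge and $0$ on the second, and cannot be continuous at $(0,0)$; in the same way $\mu_0$ cannot be continuous at $(1,1)$. See Figure~\ref{fig:square}. The dimension drop makes these discontinuities harmless. Put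
\[
m_0=\frac{1-y}{(1-x)+(1-y)},\qquad m_1=\frac{y}{x+y},
\]
with $m_0(1,1)=m_1(0,0)=0$, and define three stages:
\[
\begin{array}{lll}
\tau\in[0,\frac13]: & r=x, & \mu_i=3\tau\,m_i;\\[2pt]
\tau\in[\frac13,\frac23]: & r=(2-3\tau)x+(3\tau-1)y, & \mu_i=m_i;\\[2pt]
\tau\in[\frac23,1]: & r=y, & \mu_i=(3-3\tau)m_i+(3\tau-2).
\end{array}
\]
The stages agree at $\tau=\frac13$ and $\tau=\frac23$. At $\tau=0$ we get $\iota_1$, and at $\tau=1$ we get $\iota_2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.6]
\draw[thick] (0,0) rectangle (1,1);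
\node[left,align=right] at (-0.03,0.5) {$x=0$: $P_1$ trivial\\ $\mu_1=1$};
\node[right,align=left] at (1.03,0.5) {$x=1$: $P_0$ trivial\\ $\mu_0=1$};
\node[below] at (0.5,-0.08) {$y=0$: $P_1'$ trivial, $\mu_1=0$};
\node[above] at (0.5,1.08) {$y=1$: $P_0'$ trivial, $\mu_0=0$};
\filldraw[fill=white] (0,0) circle (0.03);
\filldraw[fill=white] (1,1) circle (0.03);
\node[above right] at (0.02,0.02) {$r=0$};
\node[below left] at (0.98,0.98) {$r=1$};
\end{tikzpicture}
\caption{Elements of $A\otimes A$ are functions on the square with values in $P_0\otimes P_1\otimes P_0'\otimes P_1'$. Each edge is labeled with the leg that must be trivial there and with the value of $\mu_0$ or $\mu_1$ that makes it trivial in $(\lambda^0_{\mu_0}\otimes\lambda^1_{\mu_1})(h(r))$ for every $r$. The values of $\mu_1$ conflict at $(0,0)$, where $r=0$ and $h(r)$ has trivial $P_1$-leg; those of $\mu_0$ conflict at $(1,1)$, where $r=1$ and $h(r)$ has trivial $P_0$-leg.}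
\label{fig:square}
\end{figure}

\emph{Step 4: the conditions~\eqref{eq:star}.} At $(0,0)$ we always have $r=0$, and at $(1,1)$ always $r=1$; this settles both conditions at each of these corners. At all other boundary points:
\begin{itemize}
\item if $x=0<y$, then $m_1=1$; in the first stage $r=0$, in the other two $\mu_1=1$;
\item if $x=1>y$, then $m_0=1$; in the first stage $r=1$, in the other two $\mu_0=1$;
\item if $y=0<x$, then $m_1=0$; in the first two stages $\mu_1=0$, in the third $r=0$;
\item if $y=1>x$, then $m_0=0$; in the first two stages $\mu_0=0$, in the third $r=1$.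
\end{itemize}

\emph{Step 5: continuity and injectivity.} The map $(\mu_0,\mu_1,z)\mapsto(\lambda^0_{\mu_0}\otimes\lambda^1_{\mu_1})(z)$ is jointly continuous, being contractive in $z$ and continuous in $(\mu_0,\mu_1)$. The function $r$ is continuous in $(x,y,\tau)$, $\mu_0$ is continuous away from $(x,y)=(1,1)$, and $\mu_1$ away from $(0,0)$. Near $(0,0)$, the value $\Psi(h)(x,y)$ differs from $(\lambda^0_{\mu_0}\otimes\lambda^1_{\mu_1})(h(0))$ by at most $\|h(r)-h(0)\|$, which tends to $0$ since $r\le\max(x,y)$. As $h(0)=a\otimes1$, that element is $\lambda^0_{\mu_0}(a)\otimes1$, which does not involve $\mu_1$ and is continuous there. Near $(1,1)$ use $r\ge\min(x,y)$ and $h(1)=1\otimes b$, which gives $1\otimes\lambda^1_{\mu_1}(b)$. So $(x,y,\tau)\mapsto\Psi(h)(x,y)$ is continuous on $[0,1]^3$, hence uniformly continuous, and we have a point-norm continuous path of unital equivariant homomorphisms $A\to A\otimes A$. For fixed $\tau$ the continuous function $r$ takes the values $0$ and $1$, so it is onto $[0,1]$. Since each $\lambda^0_{\mu_0}\otimes\lambda^1_{\mu_1}$ is injective,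 $\Psi(h)=0$ forces $h=0$.
\end{proof}

The algebra $A$ is not yet the answer. The function $c(x)=x\cdot1$ is central in $A$, so $c\otimes1$ and $1\otimes c$ are central in $A\otimes A$ and at distance $1$; no unitary, in $A\otimes A$ or in a higher tensor power, moves one toward the other. We have to make $A$ simple and to create room for unitaries, both without changing $K_*$.

\section{An equivariant $\mathcal{O}_\infty$}\label{sec:O}

Let $H=\ell^2\otimes L^2(G)$, with $G$ acting trivially on $\ell^2$ and by left translation $(k\cdot\zeta)(g)=\zeta(k^{-1}g)$ on $L^2(G)$. By the Peter--Weyl theorem every representation embeds in $H$. Let $O$ be the universal unital $\mathrm{C}^*$-algebra generated by the range of a linear map $s\colon H\to O$ with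
\begin{equation}\label{eq:cuntz}
s(\xi)^*s(\eta)=\langle\xi,\eta\rangle1 ,
\end{equation}
and let $g\cdot s(\xi)=s(g\cdot\xi)$. An orthonormal basis of $H$ gives a sequence of isometries with orthogonal ranges that generate $O$ universally, so as a $\mathrm{C}^*$-algebra $O$ is the Cuntz algebra $\mathcal{O}_\infty$, which is simple and nuclear. By~\eqref{eq:cuntz}, $\|s(\xi)\|=\|\xi\|$, so the action is continuous. Unital equivariant homomorphisms $O\to C$ correspond to equivariant linear maps $\sigma\colon H\to C$ satisfying~\eqref{eq:cuntz}; we call these \emph{Cuntz maps}. A family $(\sigma_\tau)$ of Cuntz maps with each $\tau\mapsto\sigma_\tau(\xi)$ continuous gives a point-norm continuous path of homomorphisms.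

\begin{lemma}\label{lem:OKK}
The unit map $\nu_O\colon\mathbb{C}\to O$ is a $KK^G$-equivalence. Hence $O\in\mathcal{B}_G$, the map $X\to X\otimes O$, $z\mapsto z\otimes1$, is a $KK^G$-equivalence for every $X$, and $K_0(O)=R$ with unit class $1$.
\end{lemma}

\begin{proof}
Let $\mathcal{F}=\bigoplus_{n\ge0}H^{\otimes n}$ be the Fock space, $\Omega$ the vacuum vector, $P_\Omega$ the projection onto $\mathbb{C}\Omega$, and $\ell(\xi)\zeta=\xi\otimes\zeta$ the creation operators. They satisfy~\eqref{eq:cuntz} and $P_\Omega\ell(\xi)=0$. Let $\pi_0(s(\xi))=\ell(\xi)$. Let $\pi_1$ be the representation given by the restrictions of the $\ell(\xi)$ on $\mathcal{F}_+=\bigoplus_{n\ge1}H^{\otimes n}$ and by zero on $\mathbb{C}\Omega$, so that $\pi_1(s(\xi))=\ell(\xi)(1-P_\Omega)$ and $\pi_1(1)=1-P_\Omega$. The elements $a$ with $\pi_0(a)-\pi_1(a)$ compact form a closed $*$-subalgebra that contains $1$ and all $s(\xi)$. So $(\pi_0,\pi_1)$ is a Cuntz pair, with class $\mathbf{f}\in KK^G(O,\mathbb{C})$. Splitting $\mathcal{F}=\mathcal{F}_+\oplus\mathbb{C}\Omega$ gives $\mathbf{f}\circ\nu_O=[1,1-P_\Omega]=\mathrm{id}_{\mathbb{C}}$.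

The class $\nu_O\circ\mathbf{f}$ is given by $(\pi_0\otimes1,\pi_1\otimes1)$ on $\mathcal{F}\otimes O$. We rotate the part of $\ell(\xi)$ that acts on the vacuum into left multiplication by $s(\xi)$:
\[
\sigma_\theta(\xi)=\ell(\xi)(1-P_\Omega)\otimes1+\cos\theta\;\ell(\xi)P_\Omega\otimes1+\sin\theta\;P_\Omega\otimes s(\xi),\qquad\theta\in[0,\tfrac\pi2].
\]
In $\sigma_\theta(\xi)^*\sigma_\theta(\eta)$ the cross terms between the first two summands vanish because $(1-P_\Omega)\ell(\xi)^*\ell(\eta)P_\Omega=0$, and those involving the third because $\ell(\xi)^*P_\Omega=0$. The diagonal terms add up to $\langle\xi,\eta\rangle\big((1-P_\Omega)+(\cos^2\theta+\sin^2\theta)P_\Omega\big)\otimes1$. So $\sigma_\theta$ defines a unital equivariant homomorphism $\pi^\theta\colon O\to\mathcal{L}(\mathcal{F}\otimes O)$, which differs from $\pi_1\otimes1$ on $1$ and on the $s(\xi)$ by elements of $\mathcal{K}(\mathcal{F})\otimes O$. The pairs $(\pi^\theta,\pi_1\otimes1)$ form a homotopy of Cuntz pairs. At $\theta=0$ the pair is $(\pi_0\otimes1,\pi_1\otimes1)$. At $\theta=\frac\pi2$ it is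 the direct sum of a pair with equal entries on $\mathcal{F}_+\otimes O$ and the pair $(\mathrm{id}_O,0)$ on $O$. Hence $\nu_O\circ\mathbf{f}=\mathrm{id}_O$.
\end{proof}

To make $A$ simple we shall feed point evaluations $A\to P$ back into the algebra through $O$. A unital equivariant map $P_V\to O$ would give an $R$-linear map $R[\frac1w]\to R$ with $1\mapsto1$, which forces $w$ to be a unit. The obstruction vanishes in a corner of $O$ whose unit has class zero. Let $(e_n)$ be an orthonormal basis of $\ell^2$ and $1_G\in L^2(G)$ the constant function $1$. The elements $v_i=s(e_i\otimes1_G)$, $i=1,2$, are invariant isometries with orthogonal ranges. Put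
\[
p=v_1v_1^*,\qquad q=1-p,\qquad q'=q-v_2v_2^*,\qquad Q=qO,\qquad Q'=q'O .
\]
In the next lemma $\cong$ means equivariant unitary isomorphism of $G$-Hilbert $O$-modules.

\begin{lemma}\label{lem:mod}
\begin{enumerate}
\item[(a)] $O\cong O\oplus Q$, $Q\cong O\oplus Q'$ and $Q\cong Q\oplus Q$. Moreover $[q]=0$ in $K_0(O)$.
\item[(b)] $W\otimes Q\cong Q$ for every representation $W\ne0$.
\item[(c)] For $W\ne0$ there is a unital injective equivariant homomorphism $\operatorname{End}(W)^{\otimes\infty}\to qOq$.
\item[(d)] The map $s'(\xi)=v_2s(\xi)q$ is a Cuntz map $H\to qOq$.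
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Left multiplication by $v_i$ identifies $O$ with $v_iv_i^*O$. This gives $O=pO\oplus Q\cong O\oplus Q$ and $Q=v_2v_2^*O\oplus Q'\cong O\oplus Q'$, so $Q\cong(O\oplus Q)\oplus Q'\cong Q\oplus Q$. The first isomorphism gives $[1]=[1]+[q]$.

(b) For a representation $W\subset H$, the map $w\otimes b\mapsto s(w)b$ is isometric by~\eqref{eq:cuntz} and identifies $W\otimes O$ with $p_WO$, where $p_W=\sum_is(w_i)s(w_i)^*\in O^G$ for an orthonormal basis $(w_i)$ of $W$. So $O\cong(W\otimes O)\oplus E_W$ with $E_W=(1-p_W)O$. We show that each of $Q$ and $W\otimes Q$ absorbs the other. By (a), $W\otimes O\cong(W\otimes O)\oplus(W\otimes Q)$; adding $E_W$ gives $O\cong O\oplus(W\otimes Q)$, and adding $Q'$ gives $Q\cong Q\oplus(W\otimes Q)$. On the other hand $Q\cong O\oplus Q'\cong(W^*\otimes O)\oplus E_{W^*}\oplus Q'$, and $W\otimes W^*$ contains the trivial representation because $W\ne0$. So $W\otimes Q\cong O\oplus Z$ for some module $Z$, and $O\cong O\oplus Q$ gives $W\otimes Q\cong(W\otimes Q)\oplus Q$. Together, $Q\cong W\otimes Q$.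

(c) By (b) there is an equivariant isomorphism $\Theta$ from $\mathcal{L}(W\otimes Q)=\operatorname{End}(W)\otimes qOq$ onto $\mathcal{L}(Q)=qOq$. Define unital equivariant homomorphisms $E_k\colon\operatorname{End}(W)\to qOq$ by $E_1(a)=\Theta(a\otimes q)$ and $E_{k+1}(a)=\Theta(1\otimes E_k(a))$. The range of $E_1$ commutes with that of every $E_{k+1}$, and the ranges of $E_{j+1}$ and $E_{k+1}$ commute if those of $E_j$ and $E_k$ do. So all ranges commute, and $a_1\otimes\dots\otimes a_n\mapsto E_1(a_1)\cdots E_n(a_n)$ defines the homomorphism. It is injective since its domain is simple.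

(d) We have $qv_2=v_2$, so $s'(\xi)\in qOq$, and $s'(\xi)^*s'(\eta)=qs(\xi)^*s(\eta)q=\langle\xi,\eta\rangle q$. Equivariance holds because $v_2$ and $q$ are invariant.
\end{proof}

\begin{lemma}\label{lem:flipO}
For every $n\ge1$ the two factor embeddings $O^{\otimes n}\to O^{\otimes n}\otimes O^{\otimes n}$ are connected by a point-norm continuous path of unital injective equivariant homomorphisms.
\end{lemma}

\begin{proof}
Taking tensor powers reduces the claim to $n=1$, and injectivity holds because $O$ is simple. We must connect the Cuntz maps $s_1=s\otimes1$ and $s_2=1\otimes s$ into $O\otimes O$. Write $\sigma\sim\sigma'$ if two Cuntz maps are connected by a path. There are two moves.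

First, if $\sigma(\xi)^*\sigma'(\eta)=0$ for all $\xi,\eta$, written $\sigma\perp\sigma'$, then $\cos\theta\,\sigma+\sin\theta\,\sigma'$ is a path of Cuntz maps, so $\sigma\sim\sigma'$. Second, since $s_1$ and $s_2$ are not orthogonal, we make room by shrinking $H$. Identify $\ell^2$ with $L^2[0,1]\otimes\ell^2$. For $\tau\in[0,1]$ and $c=1-\frac\tau2$ let $J_\tau$ be the isometry of $L^2[0,1]$ given by $(J_\tau f)(x)=c^{-1/2}f(x/c)$ for $x\le c$ and $0$ otherwise, tensored with the identity on $\ell^2\otimes L^2(G)$. This is a strongly continuous path of equivariant isometries of $H$ with $J_0=1$. With $J=J_1$ we get $\sigma\sim\sigma J$ for every Cuntz map $\sigma$.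

Choose an invariant unit vector $\xi_0\in H$ orthogonal to $J(H)$, for instance $f_0\otimes e\otimes1_G$ with unit vectors $f_0,e$ and $f_0$ supported in $[\frac12,1]$. Then $s_3(\xi)=s_1(\xi_0)s_2(\xi)=s_2(\xi)s_1(\xi_0)$ and $s_4(\xi)=s_2(\xi_0)s_2(\xi)$ are Cuntz maps. From $s_i(J\xi)^*s_i(\xi_0)=0$ we get
\[
s_1(J\xi)^*s_3(\eta)=0,\quad s_3(J\xi)^*s_4(\eta)=s_1(\xi_0)^*s_2(J\xi)^*s_2(\xi_0)s_2(\eta)=0,\quad s_2(J\xi)^*s_4(\eta)=0 .
\]
Hence $s_1\sim s_1J\sim s_3\sim s_3J\sim s_4\sim s_2J\sim s_2$.
\end{proof}

\section{From homotopy to approximate unitary equivalence}\label{sec:H}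

\begin{theorem}\label{thm:H}
Let $M$ be a unital nuclear $G$-algebra, $C$ a unital simple $G$-algebra, and $(\varphi_\tau)_{\tau\in[0,1]}$ a point-norm continuous path of unital injective equivariant homomorphisms $M\to C$. Then $\varphi_0\otimes1_O$ and $\varphi_1\otimes1_O$ are approximately $G$-unitarily equivalent as maps $M\to C\otimes O$.
\end{theorem}

\begin{remark}
Let $M=C[0,1]$ with trivial actions on $M$ and $C$. Injectivity is needed: take $C=\mathbb{C}$ and $\varphi_\tau(f)=f(\tau)$. Simplicity is needed: take $C=C([0,1]^2)$ and $\varphi_\tau(f)(x,y)=f((1-\tau)x+\tau y)$. In both cases the values are central in $C\otimes O$ and $\varphi_0\ne\varphi_1$. The factor $O$ is needed: take $C=M_2^{\otimes\infty}$, let $h=\sum_n2^{-n}p_n$ with $p_n$ a rank-one projection in the $n$th factor, so that $h$ has spectrum $[0,1]$, and put $\varphi_\tau(f)=f(h^{1+\tau})$; the faithful trace separates $h$ from $h^2$.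
\end{remark}

Fix $M$ and $C$. Put $B=C\otimes O$, which is simple and unital, write $q$ for $1\otimes q$, and let $\mathfrak{B}=qBq$. For unital $\varphi\colon M\to C$ let $\varphi_q(a)=\varphi(a)\otimes q\in\mathfrak{B}$. The proof has two parts. In the corner $\mathfrak{B}$, where the unit has class zero, \emph{any} two embeddings $\varphi_q,\psi_q$ are equivalent (Lemma~\ref{lem:Qequiv}); this is proved by showing that each is an approximate compression of the other, first without regard to $G$ and then equivariantly. The homotopy is used only at the end, to move the difference between $\varphi_0\otimes1$ and $\varphi_1\otimes1$ into such corners.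

\begin{lemma}\label{lem:pi}
For every nonzero $c\in\mathfrak{B}_+$ there is $z\in\mathfrak{B}$ with $z^*cz=q$.
\end{lemma}

\begin{proof}
As $B$ is simple and unital, $1=\sum_ix_i^*cy_i$ with finitely many $x_i,y_i\in B$. From $(x_i-y_i)^*c(x_i-y_i)\ge0$ we get $2\le d:=\sum_i(x_i^*cx_i+y_i^*cy_i)$, and multiplying by $d^{-1/2}$ on both sides gives $\sum_{i=1}^kb_i^*cb_i=1$ for some $b_i\in B$. To merge the $k$ terms into one we need isometries with orthogonal ranges that almost commute with $c$. Forgetting the action, $O\cong\mathcal{O}_\infty\cong\mathcal{O}_\infty^{\otimes\infty}$ (Kirchberg--Phillips). Given $\delta>0$, choose $c'\in C\otimes\mathcal{O}_\infty^{\otimes n}\otimes1$ with $\|c-c'\|<\delta$ and isometries $u_1,\dots,u_k$ with orthogonal ranges in the $(n+1)$st factor. Then $\|u_i^*cu_j-\delta_{ij}c\|<2\delta$, so $z_0=\sum_iu_ib_i$ satisfies $\|z_0^*cz_0-1\|\le2\delta(\sum_i\|b_i\|)^2<1$ for small $\delta$. With $z_1=z_0(z_0^*cz_0)^{-1/2}$ and $z=qz_1q$ we get $z^*cz=qz_1^*cz_1q=q$, since $c=qcq$.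
\end{proof}

\begin{lemma}\label{lem:pure}
Let $\varphi\colon M\to C$ be unital and injective, $\omega$ a pure state of $M$, $K\subset M$ compact and $\varepsilon>0$. There is a contraction $y\in\mathfrak{B}$ with $\|y^*\varphi_q(b)y-\omega(b)q\|<\varepsilon$ for $b\in K$.
\end{lemma}

\begin{proof}
Both terms are contractive in $b$, so we may replace $K$ by a finite net. Since $\varphi_q$ is injective, $\omega\circ\varphi_q^{-1}$ is a pure state of $\varphi_q(M)$, and it extends to a pure state of $\mathfrak{B}$. Pure states can be excised~\cite[Prop.~2.2]{AAP}: for $0<\delta<\frac12$ there is $h\in\mathfrak{B}_+$ with $\|h\|=1$ and $\|h\varphi_q(b)h-\omega(b)h^2\|<\delta$ for $b\in K$. It remains to turn $h^2$ into $q$. Let $c=(h-(1-\delta))_+\ne0$, choose $z$ with $z^*cz=q$ by Lemma~\ref{lem:pi}, and put $y_0=c^{1/2}z$, so that $y_0^*y_0=q$. Functional calculus gives $(1-2\delta)c\le c^{1/2}h^2c^{1/2}\le c$, because $x^2\ge1-2\delta$ on $[1-\delta,1]$. Hence $(1-2\delta)q\le y_0^*h^2y_0\le q$. For $y=hy_0$ we obtain $\|y^*\varphi_q(b)y-\omega(b)q\|<\delta+2\delta\|b\|$.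
\end{proof}

Nuclearity of $M$ lets us build an arbitrary homomorphism out of pure states; this is the only place where it is used.

\begin{lemma}\label{lem:dominate}
Let $\varphi,\psi\colon M\to C$ be unital with $\varphi$ injective, $K\subset M$ compact and $\delta>0$. There are $S_1,\dots,S_N\in\mathfrak{B}$ with $\|\sum_nS_n^*\varphi_q(a)S_n-\psi_q(a)\|<\delta$ for $a\in K$.
\end{lemma}

\begin{proof}
By (C2) there are completely positive contractions $\rho\colon M\to M_k$ and $\eta\colon M_k\to\mathfrak{B}$ with $\|\eta\rho(a)-\psi_q(a)\|<\delta/3$ on $K$.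

\emph{Approximating $\rho$.} The functional $f_\rho((a_{ij}))=\sum_{i,j}\rho(a_{ij})_{ij}$ on $M_k(M)$ is positive, since it is $\mathrm{id}\otimes\rho$ followed by the vector functional of $\sum_ie_i\otimes e_i$. Let $\Gamma$ be the convex cone of finite sums of functionals $(a_{ij})\mapsto\omega(\sum_{i,j}x_i^*a_{ij}x_j)$ with $\omega$ a pure state of $M$ and $x_1,\dots,x_k\in M$. We claim that $f_\rho$ lies in the weak$^*$ closure of $\Gamma$. Otherwise the Hahn--Banach theorem gives a self-adjoint $Y\in M_k(M)$ with $f_\rho(Y)<0$ on which all elements of $\Gamma$ are nonnegative. Then $x^*Yx\ge0$ in $M$ for every column $x\in M^k$. Taking for $x$ the columns of $Y_-^{1/2}$ shows that $Y_-^{1/2}YY_-^{1/2}=-Y_-^2$ has positive diagonal entries, so the diagonal of $Y_-^2$ is zero, $Y_-=0$ and $f_\rho(Y)\ge0$, a contradiction. So, given $\delta'\in(0,1)$ and a finite set $K_0\ni1$ that contains a $\delta'$-net of $K$, there are finitely many pure states $\omega_r$ and elements $x_{ri}\in M$ such that the completely positive map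
\[
\rho'(a)_{ij}=\sum_r\omega_r(x_{ri}^*ax_{rj})
\]
satisfies $\|\rho'(a)-\rho(a)\|<\delta'$ on $K_0$. Then $\|\rho'\|=\|\rho'(1)\|\le2$, so $\|\rho'(a)-\rho(a)\|<4\delta'$ on $K$. Take $4\delta'\le\delta/3$.

\emph{Assembling.} The matrix $(\eta(e_{ij}))\in M_k(\mathfrak{B})$ is positive, so $\eta(e_{ij})=\sum_lc_{li}^*c_{lj}$ with $c_{li}\in\mathfrak{B}$. For each $r$ let $y_r$ be given by Lemma~\ref{lem:pure} for $\omega_r$, the compact set of all $x_{ri}^*ax_{rj}$ with $a\in K$, and an error $\delta''$. Put $S_{lr}=\sum_i\varphi_q(x_{ri})y_rc_{li}$. Then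
\[
\sum_{l,r}S_{lr}^*\varphi_q(a)S_{lr}=\sum_{l,r,i,j}c_{li}^*\,y_r^*\varphi_q(x_{ri}^*ax_{rj})y_r\,c_{lj},
\]
and replacing $y_r^*\varphi_q(\cdot)y_r$ by $\omega_r(\cdot)q$ turns the right side into $\sum_{i,j}\rho'(a)_{ij}\eta(e_{ij})=\eta\rho'(a)$, with an error at most $\delta''\sum_{l,r,i,j}\|c_{li}\|\|c_{lj}\|$, which is below $\delta/3$ for small $\delta''$.
\end{proof}

We now need a single \emph{invariant} element in place of $S_1,\dots,S_N$. The average $\int g\cdot S_n\,dg$ is invariant, but inserting it on both sides of $\varphi_q(a)$ produces cross terms $(g\cdot S_n)^*\varphi_q(a)(g'\cdot S_n)$ over which we have no control. The copy of $L^2(G)$ in $H$ removes them: the orbit map $g\mapsto g\cdot S_n$ is an invariant vector of $L^2(G)\otimes\mathfrak{B}$, and the Cuntz map $s'$ carries this module isometrically into $\mathfrak{B}$.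

\begin{lemma}\label{lem:isometry}
Let $\varphi,\psi\colon M\to C$ be unital and equivariant with $\varphi$ injective, $F\subset M$ finite and $\varepsilon>0$. There is $S\in\mathfrak{B}^G$ with $S^*S=q$ and $\|S^*\varphi_q(a)S-\psi_q(a)\|<\varepsilon$ for $a\in F$.
\end{lemma}

\begin{proof}
Assume $1\in F$. Let $0<\delta<1$ and choose $S_1,\dots,S_N$ by Lemma~\ref{lem:dominate} for the compact set $K=G\cdot F$.

Consider the $G$-Hilbert $\mathfrak{B}$-module $H\otimes\mathfrak{B}$ with the diagonal action; $\mathfrak{B}$ also acts on it by left multiplication in the second factor. By Lemma~\ref{lem:mod}(d) the formula $T(\xi\otimes b)=(1\otimes s'(\xi))b$ satisfies $T(X)^*T(X')=\langle X,X'\rangle$ on finite sums, so it extends to an equivariant map $T\colon H\otimes\mathfrak{B}\to\mathfrak{B}$ with the same property. Since $1\otimes s'(\xi)$ commutes with $C\otimes q$, we have $T(\varphi_q(a)X)=\varphi_q(a)T(X)$.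

A function $\Xi\in C(G,\mathfrak{B})$ defines an element of $L^2(G)\otimes\mathfrak{B}$, with
\[
\langle\Xi,b\,\Xi'\rangle=\int_G\Xi(g)^*b\,\Xi'(g)\,dg,\qquad(k\cdot\Xi)(g)=k\cdot\Xi(k^{-1}g).
\]
These formulas hold for finite sums of elementary tensors in $C(G)\otimes\mathfrak{B}$, which are dense in the supremum norm, and that norm dominates the module norm. The functions $\Xi_n(g)=g\cdot S_n$ are invariant, since $k\cdot(k^{-1}g\cdot S_n)=g\cdot S_n$. So $X=\sum_{n=1}^Ne_n\otimes\Xi_n$ is invariant, and $S_0=T(X)\in\mathfrak{B}^G$. For $a\in F$, equivariance of $\varphi_q$ gives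
\[
S_0^*\varphi_q(a)S_0=\sum_n\int_G\Xi_n(g)^*\varphi_q(a)\Xi_n(g)\,dg=\int_Gg\cdot\Big(\sum_nS_n^*\varphi_q(g^{-1}\cdot a)S_n\Big)dg .
\]
This is within $\delta$ of $\int_Gg\cdot\psi_q(g^{-1}\cdot a)\,dg=\psi_q(a)$. For $a=1$ we get $\|S_0^*S_0-q\|\le\delta$. Put $S=S_0(S_0^*S_0)^{-1/2}$; as $\delta\to0$ the factor $(S_0^*S_0)^{-1/2}$ tends to $q$, so small $\delta$ gives the claim.
\end{proof}

The rest is bookkeeping with direct sums, for which Hilbert modules are convenient. Fix a finite set $F\subset M$. For maps $\alpha\colon M\to\mathcal{L}(X)$ and $\beta\colon M\to\mathcal{L}(Y)$, with $X,Y$ $G$-Hilbert $B$-modules, write $\alpha\approx_\delta\beta$ if there is an equivariant unitary $U\colon X\to Y$ with $\|U\alpha(a)U^*-\beta(a)\|\le\delta$ for $a\in F$, and $\alpha\cong\beta$ for $\alpha\approx_0\beta$. Errors add along chains, but \emph{a direct sum of relations $\approx_\delta$ is again a relation $\approx_\delta$}. For a $G$-Hilbert $O$-module $Z$ let $\varphi\otimes Z\colon M\to\mathcal{L}(C\otimes Z)$ be the map $a\mapsto\varphi(a)\otimes1$. It is additive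 in $Z$, and $Z\cong Z'$ implies $\varphi\otimes Z\cong\varphi\otimes Z'$. For $Z=Q$ we have $C\otimes Q=qB$, $\mathcal{L}(qB)=\mathfrak{B}$ and $\varphi\otimes Q=\varphi_q$. For $Z=O$ we have $\mathcal{L}(B)=B$, $\varphi\otimes O=\varphi\otimes1_O$, and equivariant unitaries are unitaries in $B^G$.

\begin{lemma}\label{lem:Qequiv}
If $\varphi,\psi\colon M\to C$ are unital, injective and equivariant, then $\varphi\otimes Q\approx_\delta\psi\otimes Q$ for every $\delta>0$.
\end{lemma}

\begin{proof}
We may assume that $F=F^*$ lies in the unit ball. Let $S$ be given by Lemma~\ref{lem:isometry} for $F\cup F^*F$ and $\varepsilon$. For $a\in F$ and $d_a=\varphi_q(a)S-S\psi_q(a)$,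
\[
d_a^*d_a=S^*\varphi_q(a^*a)S-S^*\varphi_q(a^*)S\,\psi_q(a)-\psi_q(a^*)\,S^*\varphi_q(a)S+\psi_q(a^*a).
\]
Each of the first three products is within $\varepsilon$ of $\psi_q(a^*a)$, so $\|d_a\|\le\varepsilon':=\sqrt{3\varepsilon}$. Let $e=SS^*$ and $\beta(a)=(q-e)\varphi_q(a)(q-e)$, acting on $(q-e)B$. The map $U\colon qB\oplus(q-e)B\to qB$, $(b,b')\mapsto Sb+b'$, is an equivariant unitary with $U(\psi_q(a)\oplus\beta(a))U^*=S\psi_q(a)S^*+\beta(a)$. Moreover
\[
\varphi_q(a)-S\psi_q(a)S^*-\beta(a)=d_aS^*+e\varphi_q(a)(q-e)=d_aS^*+Sd_{a^*}^*(q-e),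
\]
because $d_{a^*}^*=S^*\varphi_q(a)-\psi_q(a)S^*$ and $S^*(q-e)=0$. So $\varphi\otimes Q\approx_{2\varepsilon'}\psi\otimes Q\oplus\beta$. We know nothing about $\beta$, but $Q\cong Q\oplus Q$ lets us eliminate it:
\[
\varphi\otimes Q\approx_{2\varepsilon'}\psi\otimes Q\oplus\beta\cong\psi\otimes Q\oplus(\psi\otimes Q\oplus\beta)\approx_{2\varepsilon'}\psi\otimes Q\oplus\varphi\otimes Q .
\]
Exchanging the roles of $\varphi$ and $\psi$ gives $\psi\otimes Q\approx_{4\varepsilon'}\varphi\otimes Q\oplus\psi\otimes Q$. Hence $\varphi\otimes Q\approx_{8\varepsilon'}\psi\otimes Q$.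
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:H}]
Given $F$ and $\varepsilon>0$, choose $0=\tau_0<\dots<\tau_N=1$ such that $\varphi^i=\varphi_{\tau_i}$ satisfy $\|\varphi^i(a)-\varphi^{i-1}(a)\|\le\varepsilon$ for $a\in F$. Walking along the path would accumulate an error $N\varepsilon$. Instead we perform the $N$ steps in $N$ orthogonal blocks, at a total cost of $\varepsilon$. Let $\delta>0$. By Lemma~\ref{lem:mod}(a) we have $O\cong O\oplus Q^{\oplus N}$ and $Q\cong Q'\oplus O$, so Lemma~\ref{lem:Qequiv} gives
\[
\varphi^0\otimes O\;\cong\;\varphi^0\otimes O\oplus\bigoplus_{i=1}^N\varphi^0\otimes Q\;\approx_\delta\;\varphi^0\otimes O\oplus\bigoplus_{i=1}^N\big(\varphi^i\otimes Q'\oplus\varphi^i\otimes O\big).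
\]
Replace each $\varphi^i\otimes Q'$ by $\varphi^{i-1}\otimes Q'$, which is a relation $\approx_\varepsilon$. Now the summands are $\varphi^i\otimes O$ for $0\le i\le N$ and $\varphi^i\otimes Q'$ for $0\le i\le N-1$. Pairing equal indices,
\[
\bigoplus_{i=0}^{N-1}\big(\varphi^i\otimes Q'\oplus\varphi^i\otimes O\big)\oplus\varphi^N\otimes O\;\cong\;\bigoplus_{i=0}^{N-1}\varphi^i\otimes Q\oplus\varphi^N\otimes O\;\approx_\delta\;\bigoplus_{i=0}^{N-1}\varphi^N\otimes Q\oplus\varphi^N\otimes O ,
\]
and the last map is $\cong\varphi^N\otimes O$. Altogether $\varphi_0\otimes O\approx_{\varepsilon+2\delta}\varphi_1\otimes O$, and the unitary lies in $B^G$.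
\end{proof}

\section{A criterion for strong self-absorption}\label{sec:T}

Theorem~\ref{thm:H} will relate the two factor embeddings of an algebra $N$ only after an extra tensor factor has been added. In $N^{\otimes\infty}$ extra factors are available for free, which suggests the following definition. A unital $G$-algebra $N$ has \emph{property~(F)} if for every finite $F\subset N$ and $\varepsilon>0$ there are $k\ge2$ and a unitary $u\in(N^{\otimes k})^G$ with
\[
\|u(a\otimes1\otimes1^{\otimes(k-2)})u^*-1\otimes a\otimes1^{\otimes(k-2)}\|<\varepsilon\qquad(a\in F).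
\]

\begin{proposition}\label{prop:T}
If $N$ has property~(F), then $D=N^{\otimes\infty}$ is strongly self-absorbing.
\end{proposition}

\begin{proof}
Label the tensor positions of $D\otimes D$ by $(i,1)$ and $(i,2)$, $i\ge1$. The idea is to move the second copy of $D$, finitely many positions at a time, into unused positions of the first copy.

\emph{Claim.} For finite sets $X\subset D$, $Y\subset D\otimes D$ and $\varepsilon>0$ there is a unitary $w\in(D\otimes D)^G$ with $\|w\iota_1(a)w^*-\iota_1(a)\|<\varepsilon$ for $a\in X$ and $\operatorname{dist}(w^*yw,\iota_1(D))<\varepsilon$ for $y\in Y$.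

Perturbing $X$ by less than $\varepsilon/2$ and $Y$ by less than $\varepsilon/2$, we may assume that $X\subset N^{\otimes n}$ and that $Y$ consists of finite sums of elements $a\otimes b$ with $a\in N^{\otimes n}$ and $b=b_1\otimes\dots\otimes b_n$; it then suffices to find $w$ commuting with $\iota_1(X)$ and satisfying the second estimate with $\varepsilon/2$. For $i\le n$ apply (F), with error $\delta$, to the finitely many $b_i$ that occur. Place the resulting unitary $u_i$ with its first leg at $(i,2)$, its second leg at $(n+i,1)$ and its other legs at positions $(l,1)$ with $l>2n$, disjoint for different $i$. Then $u_i$ commutes with $u_j$, with $N^{\otimes n}\otimes1_D$ and with the position $(j,2)$ for $j\ne i$. For $u=u_1\cdots u_n$ the element $u(a\otimes b)u^*$ is the product of $\iota_1(a)$ and the elements $u_ib_iu_i^*$, and $u_ib_iu_i^*$ is within $\delta$ of $b_i$ placed at $(n+i,1)$. For small $\delta$, $uyu^*$ is within $\varepsilon/2$ of $\iota_1(D)$ for all $y\in Y$. Put $w=u^*$.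

\emph{Intertwining.} Let $(a_j)$ and $(y_j)$ be dense sequences in $D$ and $D\otimes D$, and let $v_0=1$. Inductively, apply the Claim with $\varepsilon=2^{-n}$ to $X=\{a_j:j\le n\}\cup\{c_{j,m}:j\le m<n\}$ and $Y=\{v_{n-1}^*y_jv_{n-1}:j\le n\}$. This gives an invariant unitary $w^{(n)}$; put $v_n=v_{n-1}w^{(n)}$ and choose $c_{j,n}\in D$ with $\|v_n^*y_jv_n-\iota_1(c_{j,n})\|<2^{-n}$ for $j\le n$. For $a$ in the set $X$ of step $n$,
\[
\|v_n\iota_1(a)v_n^*-v_{n-1}\iota_1(a)v_{n-1}^*\|<2^{-n}.
\]
Hence $\psi(a)=\lim_nv_n\iota_1(a)v_n^*$ exists for $a=a_j$, and by density for all $a\in D$. It is an isometric homomorphism, and it is equivariant because the $v_n$ are invariant. Since $c_{j,n}$ belongs to $X$ at every step after $n$, we have $\|\psi(c_{j,n})-v_n\iota_1(c_{j,n})v_n^*\|\le2^{-n}$, so $\|\psi(c_{j,n})-y_j\|<2^{1-n}$ for $n\ge j$. The range of $\psi$ is closed and dense, so $\psi$ is an equivariant isomorphism, and it is approximately $G$-unitarily equivalent to $\iota_1$ through the $v_n$.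
\end{proof}

\begin{example}\label{ex:uhf}
For a representation $V\ne0$, the algebra $N=\operatorname{End}(V)$ has property~(F) with $k=2$ and $u$ the flip on $V\otimes V$. So $\operatorname{End}(V)^{\otimes\infty}$ is strongly self-absorbing.
\end{example}

\section{The algebra $D$}\label{sec:proof}

We make $A$ simple by an inductive limit in which each step adds a point evaluation. The identity part of each connecting map is placed in the corner $p$ of a new copy of $O$, where it preserves $K_*$, and the point evaluation in the corner $q$, where it contributes nothing to $K_*$.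

Let $A_n=A\otimes O^{\otimes n}\subset C([0,1],P\otimes O^{\otimes n})$ for $n\ge1$, let $(x_n)$ be a sequence in $[0,1]$ all of whose tails are dense, and let $\kappa\colon P\to qOq$ be the embedding of Lemma~\ref{lem:mod}(c) for $W=V_0\otimes V_1$. Define
\[
\Phi_n\colon A_n\to A_{n+1},\qquad\Phi_n(h\otimes b)=h\otimes b\otimes p+1\otimes b\otimes\kappa(h(x_n)).
\]
This is the sum of two equivariant homomorphisms with orthogonal ranges, namely $z\mapsto z\otimes p$ and the composite
\begin{equation}\label{eq:second}
A_n\xrightarrow{\ \mathrm{ev}_{x_n}\ }P\otimes O^{\otimes n}\xrightarrow{\ \kappa_n\ }O^{\otimes(n+1)}\xrightarrow{\ 1_A\otimes\,\cdot\ }A_{n+1},\qquad\kappa_n(c\otimes b)=b\otimes\kappa(c).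
\end{equation}
The map $\Phi_n$ is unital since $p+q=1$, and injective since $\Phi_n(z)(1\otimes p)=z\otimes p$. Put
\[
D_0=\varinjlim(A_n,\Phi_n),\qquad D=D_0^{\otimes\infty},
\]
and regard $A_n\subset D_0$. Both algebras are unital, separable and nuclear.

\begin{lemma}\label{lem:simple}
The algebras $D_0$, $D_0^{\otimes n}$ and $D$ are simple.
\end{lemma}

\begin{proof}
By (C1) it suffices to treat $D_0$. Let $I\ne0$ be a closed ideal, not assumed invariant. If $I\cap A_n=0$ for all $n$, the quotient map would be isometric on each $A_n$, hence on $D_0$. So there is $0\ne z\in I\cap A_n$ for some $n$. Let $z_m\in A_m$ be its image for $m\ge n$. By induction from $\Phi_m(z_m)(1\otimes p)=z_m\otimes p$ we get $z_m(1\otimes p^{\otimes(m-n)})=z\otimes p^{\otimes(m-n)}$, so $z_m(x)\ne0$ whenever $z(x)\ne0$. The set of such $x$ is open and nonempty, so it contains $x_m$ for some $m\ge n$. The element $\Phi_m(z_m)(1\otimes q)\in I$ equals $1_A\otimes\kappa_m(z_m(x_m))$, which is nonzero because $\kappa_m$ is injective. So $I$ meets the simple unital subalgebra $1_A\otimes O^{\otimes(m+1)}$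 nontrivially, and $1\in I$.
\end{proof}

\begin{lemma}\label{lem:KD}
We have $D\in\mathcal{B}_G$, and the unital map $A\to A_1\subset D_0\to D$ is a $KK^G$-equivalence.
\end{lemma}

\begin{proof}
We first show that $\Phi_{n*}$ is bijective. Since $z\otimes p=(1\otimes v_1)(z\otimes1)(1\otimes v_1)^*$, the map $z\mapsto z\otimes p$ induces the same map on $K_*$ as $z\mapsto z\otimes1$ by (K2), and this map is bijective by Lemma~\ref{lem:OKK}. For the summand~\eqref{eq:second}, Lemmas~\ref{lem:uhf} and~\ref{lem:OKK} give $K_1(P\otimes O^{\otimes n})=0$, and they identify $\kappa_{n*}$ on $K_0$ with an $R$-linear map $f\colon R[\frac1{w}]\to R$, $w=w_0w_1$, with $f(1)=[1\otimes q]=0$ by Lemma~\ref{lem:mod}(a). Then $w^Nf(c/w^N)=cf(1)=0$, so $f=0$ because $R$ is a domain. Thus~\eqref{eq:second} induces zero, and $\Phi_{n*}$ is bijective by (K2).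

By Lemmas~\ref{lem:detect} and~\ref{lem:limit}, the algebras $A_n$, $D_0$, $D_0^{\otimes n}$ and $D$ lie in $\mathcal{B}_G$. By continuity of $K_*$ and Lemma~\ref{lem:detect}, the unital map $\gamma\colon A\to A_1\subset D_0$ is a $KK^G$-equivalence, and so is $\gamma\otimes\gamma=(\gamma\otimes\mathrm{id})(\mathrm{id}\otimes\gamma)$. The first-factor embeddings satisfy $\iota_1\circ\gamma=(\gamma\otimes\gamma)\circ\iota_1$, so Proposition~\ref{prop:idem} shows that $\iota_1\colon D_0\to D_0\otimes D_0$ is a $KK^G$-equivalence. Tensoring with the identity of $D_0^{\otimes(n-1)}$, so is each map $D_0^{\otimes n}\to D_0^{\otimes(n+1)}$. By continuity again, $D_0\to D$ is bijective on $K_*$, and Lemma~\ref{lem:detect} applies.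
\end{proof}

\begin{lemma}\label{lem:F}
The algebra $D_0$ has property~(F) with $k=3$.
\end{lemma}

\begin{proof}
The union of the $A_n$ is dense, so by an $\varepsilon/3$ argument we may take $F\subset A_n$. Tensor the paths of Proposition~\ref{prop:flipA} and Lemma~\ref{lem:flipO}, rearrange the factors to get maps $A_n\to A_n\otimes A_n$, and compose with the inclusion into $D_0\otimes D_0$. By (C1) this is a point-norm continuous path of unital injective equivariant homomorphisms $A_n\to D_0\otimes D_0$ from $a\mapsto a\otimes1$ to $a\mapsto1\otimes a$. The algebra $A_n$ is nuclear and $D_0\otimes D_0$ is simple by Lemma~\ref{lem:simple}. Theorem~\ref{thm:H} shows that $a\mapsto a\otimes1\otimes1$ and $a\mapsto1\otimes a\otimes1$ are approximately $G$-unitarily equivalent in $D_0\otimes D_0\otimes O$. The unital equivariant embedding $O\to A\otimes O=A_1\subset D_0$, $b\mapsto1\otimes b$, carries the unitaries into $(D_0^{\otimes3})^G$.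
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The unital nuclear algebra $D$ is simple by Lemma~\ref{lem:simple} and strongly self-absorbing by Lemma~\ref{lem:F} and Proposition~\ref{prop:T}. By Lemma~\ref{lem:KD} it lies in $\mathcal{B}_G$ and has the $K$-theory of $A$, with matching unit classes. Proposition~\ref{prop:KA} computes it.
\end{proof}

\begin{remark}\label{rem:tor}
We can now see how $D$ escapes Proposition~\ref{prop:guess}. The sequence~\eqref{eq:cech} is a flat resolution of $\Lambda$ of length two. Tensoring it with $\Lambda$ kills all localized terms by Lemma~\ref{lem:Lambda}(b), so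
\[
\operatorname{Tor}_2^R(\Lambda,\Lambda)\cong\Lambda,\qquad\operatorname{Tor}_1^R(\Lambda,\Lambda)=0,\qquad\Lambda\otimes_R\Lambda=0 .
\]
Since $K_0(D)=R$ is free, fact~(iii) holds for $D$, and $K_*(D)\otimes_RK_*(D)$ has even part $R$ and odd part $\Lambda\oplus\Lambda$. On the two odd summands the exterior product is given by the bijections $\iota_{1*}$ and $\iota_{2*}$ onto $K_1(D\otimes D)$, so its kernel is isomorphic to $\Lambda$, in agreement with the $\operatorname{Tor}_2$ term of fact~(iv). In the examples of Corollary~\ref{cor:main} every element of $\Lambda$ is killed by a power of $w_0=2$, in agreement with fact~(i).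
\end{remark}

\begin{thebibliography}{9}

\bibitem{AAP}
Akemann, Anderson and Pedersen, Canad. J. Math. \textbf{38} (1986).

\bibitem{IO}
Masaki Izumi and Keiya Ohara, \emph{Toward the classification of strongly self-absorbing $\mathrm{C}^*$-dynamical systems of compact groups}, arXiv:2603.12966 (2026).

\bibitem{MN}
Meyer and Nest, Topology \textbf{45} (2006).

\end{thebibliography}
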